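\title{The Menger and Rothberger properties for closed covers and for Borel covers}

\begin{abstract}
For separable metrizable zero-dimensional spaces, the Hurewicz property with respect to countable closed covers implies the Hurewicz property with respect to countable Borel covers. We show that the analogous implications for the Menger and the Rothberger properties are not provable in ZFC. If $\mathrm{cov}(\mathcal M)=\mathrm{cof}(\mathcal M)$, in particular under the Continuum Hypothesis, there is a space that is Rothberger for countable closed covers and is not Menger for countable $G_\delta$ covers. Since both implications are known to be consistent, both are independent of ZFC. If $\mathrm{cov}(\mathcal M)=\mathfrak c$, the same happens at every level of the Borel hierarchy: for each $1\le\alpha<\omega_1$ there is a space that is Rothberger for countable $\mathbf{\Pi}^0_\alpha$ covers and is not Menger for countable $\mathbf{\Pi}^0_{\alpha+1}$ covers.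
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{space} whose covering properties are discussed is separable, metrizable and zero-dimensional. Let $\Lambda$ be a class of sets such as ``closed'', ``$G_\delta$'' or ``Borel''. A \emph{$\Lambda$ cover} of a space $X$ is a \emph{countable} cover of $X$ by subsets of $X$ of class $\Lambda$. We say that $X$ is
\begin{itemize}
\item \emph{Rothberger for $\Lambda$ covers} if for every sequence $(\mathcal U_n:n\in\omega)$ of $\Lambda$ covers there are $U_n\in\mathcal U_n$ such that $\{U_n:n\in\omega\}$ covers $X$;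
\item \emph{Menger for $\Lambda$ covers} if for every such sequence there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that $\{\bigcup\mathcal F_n:n\in\omega\}$ covers $X$;
\item \emph{Hurewicz for $\Lambda$ covers} if for every such sequence there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that $\{\bigcup\mathcal F_n:n\in\omega\}$ is a $\gamma$-cover, that is, a cover of $X$ such that each point lies in all but finitely many of its members.
\end{itemize}
The closed sets and the Borel sets are closed under finite unions, so the selected families are again covers of the same class. Hence, if $\mathcal C$ and $\mathcal B$ denote the families of countable closed and countable Borel covers and the subscript $\Gamma$ indicates $\gamma$-covers, the three properties are the selection principles $S_1(\mathcal C,\mathcal C)$, $U_{fin}(\mathcal C,\mathcal C)$, $U_{fin}(\mathcal C,\mathcal C_\Gamma)$ for closed covers and $S_1(\mathcal B,\mathcal B)$, $U_{fin}(\mathcal B,\mathcal B)$, $U_{fin}(\mathcal B,\mathcal B_\Gamma)$ for Borel covers.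

Write $\mathcal U_n=\{U^n_k:k\in\omega\}$. A Rothberger selection is a function $h\in\omega^\omega$ that guesses every point at least once: each $x\in X$ lies in $U^n_{h(n)}$ for some $n$. A Menger selection is a function $f\in\omega^\omega$ that bounds every point at least once: each $x$ lies in $\bigcup_{k\le f(n)}U^n_k$ for some $n$. Rothberger implies Menger (take singletons $\mathcal F_n$), and a larger class $\Lambda$ gives a stronger property. A countable space has the Rothberger property for all covers. On the other hand, already for closed covers these properties are notions of smallness that compactness does not provide.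

\begin{example}\label{ex:cantor}
The Cantor space $2^\omega$ is not Menger for closed covers. Let $C_{n,k}$ be the clopen set of all $z$ with more than $n$ ones among the digits $z(0),\dots,z(k)$, and let $\mathcal U_n$ consist of the sets $C_{n,k}$ $(k\in\omega)$ and the singletons $\{z\}$ where $z$ has finitely many ones. Given finite $\mathcal F_n\subseteq\mathcal U_n$, choose $f(n)$ so that each member of $\mathcal F_n$ is a singleton or is contained in $C_{n,f(n)}$. Take $p_0<p_1<\cdots$ with $p_n>f(n)$ and let $z$ have ones exactly at the positions $p_n$. Then $z$ has at most $n$ ones up to position $f(n)$, and it has infinitely many ones, so $z\notin\bigcup\mathcal F_n$ for all $n$.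
\end{example}

So closed covers are already powerful, and one may ask whether Borel covers add anything. For the Hurewicz property they do not: every space that is Hurewicz for closed covers is Hurewicz for Borel covers (see \cite{BGSZ}, where this is quoted as [BRR, Theorem 5.2]). The following two questions come from the paper \cite{BGSZ} of Bonanzinga, Giacopello, Spadaro and Zdomskyy.

\begin{itemize}
\item[(Q1)] Is every space that is Menger for closed covers also Menger for Borel covers?
\item[(Q2)] Is every space that is Rothberger for closed covers also Rothberger for Borel covers?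
\end{itemize}

For each question it is known that the affirmative answer is consistent with ZFC; we use this fact only in Corollary~\ref{cor:indep}. The Hurewicz case suggests that the affirmative answers are theorems, and so do the simplest sources of Rothberger spaces: spaces of small cardinality (Lemma~\ref{lem:small}) and Luzin sets (Example~\ref{ex:luzin}) do not distinguish closed covers from Borel covers. Nevertheless, the affirmative answers are not provable. Let $\mathcal M$ be the ideal of meager subsets of $2^\omega$, let $\mathrm{cov}(\mathcal M)$ be the least number of meager sets that cover $2^\omega$, and let $\mathrm{cof}(\mathcal M)$ be the least size of a family of meager sets such that every meager set is contained in a member of the family. A cover $\{W_k:k\in\omega\}$ is \emph{increasing} if $W_k\subseteq W_{k+1}$ for all $k$.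

\begin{theorem}\label{thm:closed}
Assume $\mathrm{cov}(\mathcal M)=\mathrm{cof}(\mathcal M)$; this holds, for example, under CH or under $\mathrm{cov}(\mathcal M)=\mathfrak c$. There is a separable metrizable zero-dimensional space $X$ such that
\begin{enumerate}
\item[(1)] $X$ is Rothberger, hence Menger, for closed covers;
\item[(2)] there are countable increasing covers $\mathcal W_j$ $(j\in\omega)$ of $X$ by $G_\delta$ sets such that no finite $\mathcal F_j\subseteq\mathcal W_j$ make $\{\bigcup\mathcal F_j:j\in\omega\}$ a cover of $X$. Hence $X$ is not Menger, and not Rothberger, for Borel covers.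
\end{enumerate}
\end{theorem}

Since CH is consistent with ZFC, and so is each of the affirmative answers, we obtain:

\begin{corollary}\label{cor:indep}
It is consistent with ZFC that a single space refutes both \textup{(Q1)} and \textup{(Q2)}. Both questions are independent of ZFC.
\end{corollary}

The class $G_\delta$ in Theorem~\ref{thm:closed}(2) is optimal. Every countable cover by $F_\sigma$ sets is refined by a countable closed cover, so the space $X$ is Rothberger for $F_\sigma$ covers. In contrast with the Hurewicz property, the Menger and Rothberger properties can therefore be lost at the first level beyond closed (equivalently, $F_\sigma$) covers. Under a stronger hypothesis they can be lost at any prescribed level of the Borel hierarchy, whose definition is recalled in Section~\ref{sec:prelim}.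

\begin{theorem}\label{thm:hier}
Assume $\mathrm{cov}(\mathcal M)=\mathfrak c$. For every $1\le\alpha<\omega_1$ there is a separable metrizable zero-dimensional space $X$ that is Rothberger for $\mathbf{\Pi}^0_\alpha$ covers (equivalently, for $\mathbf{\Sigma}^0_{\alpha+1}$ covers) but is not Menger for $\mathbf{\Pi}^0_{\alpha+1}$ covers; the failure is witnessed by increasing covers.
\end{theorem}

Both spaces are Luzin sets with respect to many topologies at once. Section~\ref{sec:idea} explains why an ordinary Luzin set cannot serve and what closed sets capture that $G_\delta$ sets miss, and Section~\ref{sec:closed} proves Theorem~\ref{thm:closed}. For Theorem~\ref{thm:hier} the one geometric fact used there is replaced by a relation $\le_\beta$ along which ``comeager'' is transferred for $\mathbf{\Pi}^0_\beta$ sets (Section~\ref{sec:transfer}). Section~\ref{sec:pairs} builds, for each $\alpha$, two Polish spaces that are told apart at level $\alpha+1$ and not earlier, and Section~\ref{sec:hier} assembles them.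

\section{Borel classes, category and small sets}\label{sec:prelim}

\subsection*{Borel classes}
In a metrizable space $Y$, the class $\mathbf{\Sigma}^0_1(Y)$ consists of the open sets, $\mathbf{\Pi}^0_\alpha(Y)$ consists of the complements of the sets in $\mathbf{\Sigma}^0_\alpha(Y)$, and for $1<\alpha<\omega_1$ the class $\mathbf{\Sigma}^0_\alpha(Y)$ consists of the unions $\bigcup_nD_n$ with $D_n\in\mathbf{\Pi}^0_{\gamma_n}(Y)$ and $1\le\gamma_n<\alpha$. Thus $\mathbf{\Pi}^0_1$ is closed, $\mathbf{\Sigma}^0_2$ is $F_\sigma$ and $\mathbf{\Pi}^0_2$ is $G_\delta$. We use the following standard facts: $\mathbf{\Pi}^0_\gamma\subseteq\mathbf{\Pi}^0_\alpha\subseteq\mathbf{\Sigma}^0_{\alpha+1}$ for $\gamma\le\alpha$; the class $\mathbf{\Pi}^0_\alpha$ is closed under finite unions, countable intersections and continuous preimages; for $X\subseteq Y$ the sets in $\mathbf{\Pi}^0_\alpha(X)$ are the traces on $X$ of the sets in $\mathbf{\Pi}^0_\alpha(Y)$; a Polish space has at most $\mathfrak c$ Borel sets.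

Every $\mathbf{\Sigma}^0_{\alpha+1}$ set is a countable union of $\mathbf{\Pi}^0_\alpha$ sets, so every $\mathbf{\Sigma}^0_{\alpha+1}$ cover is refined by a $\mathbf{\Pi}^0_\alpha$ cover. A selection from the refinements yields a selection from the original covers, by passing to supersets. Together with $\mathbf{\Pi}^0_\alpha\subseteq\mathbf{\Sigma}^0_{\alpha+1}$ this gives the equivalence stated in Theorem~\ref{thm:hier}.

\subsection*{Category}
A set is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager. Every meager set is contained in a meager $F_\sigma$ set. Open subspaces, countable products and countable topological sums of Polish spaces are Polish. Let $Y$ be a nonempty Polish space.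
\begin{itemize}
\item[(C1)] (Baire category theorem) Comeager subsets of $Y$ are dense. A subset of an open set $U\subseteq Y$ is meager in $U$ if and only if it is meager in $Y$.
\item[(C2)] A nonmeager Borel set $D\subseteq Y$ is comeager in some nonempty open set $V$, that is, $V\setminus D$ is meager; this is the Baire property of Borel sets. A nonmeager closed set contains a nonempty open set.
\item[(C3)] If every nonempty open set contains a nonempty open set in which $R\subseteq Y$ is comeager, then $R$ is comeager in $Y$. Indeed, the union $G$ of the members $V$ of a countable base with $V\setminus R$ meager is dense and open, and $G\setminus R$ is meager.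
\item[(C4)] The preimage of a meager set under a coordinate projection $\prod_jY_j\to Y_i$ is meager, because the preimage of a dense open set is dense and open.
\item[(C5)] $Y$ is not covered by fewer than $\mathrm{cov}(\mathcal M)$ of its meager subsets. Indeed, an isolated point lies in no meager set. If $Y$ has no isolated points, it has a dense $G_\delta$ subset homeomorphic to $\omega^\omega$, and so does $2^\omega$; the traces of meager sets on such a subset are meager in it, its meager subsets are meager in the whole space, and its complement is meager.
\end{itemize}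

\subsection*{Cardinals}
For $f,g\in\omega^\omega$ write $f\le g$ if $f(n)\le g(n)$ for all $n$. A family $\mathcal G\subseteq\omega^\omega$ is \emph{dominating} if every $f$ satisfies $f\le g$ for some $g\in\mathcal G$, and $\mathfrak d$ is the least size of a dominating family. (Domination modulo finite sets gives the same cardinal: close the family under finite modifications.) We use the standard inequalities
\[
\omega_1\le\mathrm{cov}(\mathcal M)\le\mathfrak d\le\mathrm{cof}(\mathcal M)\le\mathfrak c .
\]
They show that CH implies $\mathrm{cov}(\mathcal M)=\mathfrak c$, and that $\mathrm{cov}(\mathcal M)=\mathfrak c$ implies $\mathrm{cov}(\mathcal M)=\mathrm{cof}(\mathcal M)$.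

\subsection*{Two lemmas on selections}
The first lemma says that fewer than $\mathrm{cov}(\mathcal M)$ points can be ignored when proving the Rothberger property. In particular, a space of size less than $\mathrm{cov}(\mathcal M)$ is Rothberger for countable covers by arbitrary sets.

\begin{lemma}\label{lem:small}
Suppose that for every sequence $(\mathcal U_n)$ of $\Lambda$ covers of $X$ there are $U_n\in\mathcal U_n$ with $|X\setminus\bigcup_nU_n|<\mathrm{cov}(\mathcal M)$. Then $X$ is Rothberger for $\Lambda$ covers.
\end{lemma}

\begin{proof}
Let $\mathcal U_n=\{U^n_k:k\in\omega\}$, repetitions allowed. Apply the hypothesis to the covers $\mathcal U_{2n}$ and let $Y$ be the set of points left uncovered. For $y\in Y$ the set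
\[
N_y=\{f\in\omega^\omega:\ y\notin U^{2n+1}_{f(n)}\text{ for all }n\}
\]
is closed in $\omega^\omega$. It is nowhere dense: a finite sequence $s$ of length $l$ can be extended by a value $k$ with $y\in U^{2l+1}_k$, and no $f$ extending the longer sequence is in $N_y$. By (C5) there is $f\notin\bigcup_{y\in Y}N_y$, and the sets $U^{2n+1}_{f(n)}$ cover $Y$.
\end{proof}

The second lemma is the form in which the Menger property will fail.

\begin{lemma}\label{lem:escape}
Let $\varphi_j:X\to\omega$ $(j\in\omega)$ be functions such that for every $f\in\omega^\omega$ there is $x\in X$ with $\varphi_j(x)>f(j)$ for all $j$. Let $W_{j,k}=\{x\in X:\varphi_j(x)\le k\}$. Then each $\mathcal W_j=\{W_{j,k}:k\in\omega\}$ is an increasing cover of $X$, and no finite $\mathcal F_j\subseteq\mathcal W_j$ make $\{\bigcup\mathcal F_j:j\in\omega\}$ a cover of $X$.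
\end{lemma}

\begin{proof}
Choose $f(j)$ with $\bigcup\mathcal F_j\subseteq W_{j,f(j)}$. A point $x$ with $\varphi_j(x)>f(j)$ for all $j$ lies in no $\bigcup\mathcal F_j$.
\end{proof}

\section{What closed sets capture}\label{sec:idea}

The natural way to build a large space with the Rothberger property is to make it a Luzin set. We first look at this argument and see that it proves too much.

\begin{example}\label{ex:luzin}
Let $X\subseteq2^\omega$ be such that $X\cap O$ is nonmeager for every nonempty open $O$, while $X\cap M$ is countable for every meager $M$. (Under CH, list the pairs $(O_\xi,M_\xi)$, $\xi<\omega_1$, of a nonempty clopen set and a meager $F_\sigma$ set, and choose $x_\xi\in O_\xi\setminus\bigcup_{\eta\le\xi}M_\eta$.) Then $X$ is Rothberger for Borel covers. Let $X\subseteq\bigcup_kB^n_k$ for each $n$, with $B^n_k\subseteq 2^\omega$ Borel, and let $(O_n)$ list the nonempty clopen sets. Since $X\cap O_n$ is nonmeager, some $B^n_{h(n)}\cap O_n$ is nonmeager, hence comeager in a nonempty open subset of $O_n$ by (C2). By (C3), $\bigcup_nB^n_{h(n)}$ is comeager, so it contains all but countably many points of $X$. Lemma~\ref{lem:small}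 applies.
\end{example}

The argument uses only the Baire property, so it cannot separate closed sets from Borel sets. The difference between them is the second sentence of (C2): a nonmeager closed set contains \emph{all} points of some open set, not merely comeagerly many. We exploit this as follows.

\subsection*{One coordinate}
Fix pairwise disjoint countable dense sets $Q_k\subseteq2^\omega$ $(k\in\omega)$; for instance, let $Q_k$ consist of the sequences that agree from some position on with the characteristic function of the multiples of $k+1$. Let $Q=\bigcup_kQ_k$ and define $\varphi:2^\omega\to\omega$ by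
\[
\varphi(z)=k\ \text{ if }z\in Q_k,\qquad \varphi(z)=0\ \text{ if }z\notin Q .
\]
The set $\{\varphi\le k\}=2^\omega\setminus\bigcup_{i>k}Q_i$ has countable complement, so it is a dense $G_\delta$ set, and it misses $Q_{k+1}$. By contrast, a nonmeager closed set meets every $Q_i$. Thus a closed set chosen for reasons of category alone contains points with every value of $\varphi$, while the comeager $G_\delta$ sets $\{\varphi\le k\}$ do not.

\subsection*{Infinitely many coordinates}
Lemma~\ref{lem:escape} asks for a sequence of functions, so we work in $K=(2^\omega)^\omega$ with $\varphi_j(x)=\varphi(x(j))$. For $g\in\omega^\omega$ let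
\[
Y_g=\prod_{j\in\omega}Q_{g(j)}\subseteq K ,
\]
so that $\varphi_j(y)=g(j)$ for all $y\in Y_g$ and all $j$. We give $Y_g$ the product of the \emph{discrete} topologies on the factors. Then $Y_g$ is homeomorphic to $\omega^\omega$, in particular Polish, and the inclusion $Y_g\to K$ is continuous. The space $X\subseteq K$ will contain a point of $Y_g$ for every $g$ in a dominating family, and this will destroy the Menger property for $G_\delta$ covers.

The difficulty is to keep the Rothberger property for closed covers. One selection $h$ makes countably many choices, and it has to cover almost all points of $X$, which are spread over uncountably many spaces $Y_g$. If the union of the selected closed sets is comeager in every $Y_g$, we can run the Luzin recursion inside the spaces $Y_g$. The argument of Example~\ref{ex:luzin}, applied in $K$, gives a union that contains a dense open set $D\subseteq K$. This is not enough: for $q\in Q_{g(0)}$ the set $D=\{x\in K:x(0)\ne q\}$ is dense and open in $K$, and it misses the open subset $\{y:y(0)=q\}$ of $Y_g$. The remedy is to run the argument again below every finite sequence of points of $Q$, and there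 are only countably many such sequences. For $\sigma\in Q^{<\omega}$ let
\[
K_\sigma=\{x\in K:\ x(j)=\sigma(j)\text{ for all }j<|\sigma|\},
\]
a closed subset of $K$ homeomorphic to $K$ and hence to $2^\omega$. A \emph{box in $K_\sigma$} is a set $\{x\in K_\sigma:x(j)\in O_j\text{ for }|\sigma|\le j<l\}$ with $l\geq|\sigma|$ and $O_j\subseteq2^\omega$ nonempty and clopen. The boxes form a countable base of $K_\sigma$. The sets $Y_g\cap K_\tau$ with $\tau\in\prod_{j<l}Q_{g(j)}$, $l\in\omega$, form a base of $Y_g$. The next lemma is the only geometric fact in the proof of Theorem~\ref{thm:closed}.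

\begin{lemma}\label{lem:extend}
Let $g\in\omega^\omega$, $\tau\in Q^{<\omega}$, and let $G\subseteq K_\tau$ be nonempty and open in $K_\tau$. There is a proper extension $\tau'\in Q^{<\omega}$ of $\tau$ with $\tau'(j)\in Q_{g(j)}$ for $|\tau|\le j<|\tau'|$ and $K_{\tau'}\subseteq G$.
\end{lemma}

\begin{proof}
The set $G$ contains a box given by sets $O_j$, $|\tau|\le j<l$, and we may take $l>|\tau|$. Since $Q_{g(j)}$ is dense in $2^\omega$, we can choose $\tau'(j)\in O_j\cap Q_{g(j)}$ for $|\tau|\le j<l$.
\end{proof}

\begin{definition}
A \emph{dense system} is a family $\mathbf D=(D_\sigma:\sigma\in Q^{<\omega})$ in which $D_\sigma$ is a dense open subset of $K_\sigma$. We put $T(\mathbf D)=\bigcup_\sigma D_\sigma$.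
\end{definition}

\begin{example}\label{ex:step}
Let $\mathbf D^0,\mathbf D^1,\dots$ be dense systems and $g\in\omega^\omega$. We find by hand a point $y\in Y_g\cap\bigcap_iT(\mathbf D^i)$. Start with $\tau_0=\emptyset$. Lemma~\ref{lem:extend} gives $\tau_1$ with entries $\tau_1(j)\in Q_{g(j)}$ and $K_{\tau_1}\subseteq D^0_{\emptyset}$. The set $K_{\tau_1}$ is nowhere dense in $K$ and may be disjoint from $D^1_\emptyset$, so we use the component $D^1_{\tau_1}$ instead and obtain an extension $\tau_2$ with $K_{\tau_2}\subseteq D^1_{\tau_1}$. In general $K_{\tau_{i+1}}\subseteq D^i_{\tau_i}$. The point $y=\bigcup_i\tau_i$ lies in $Y_g$ and in $D^i_{\tau_i}\subseteq T(\mathbf D^i)$ for all $i$. The values $\varphi_j(y)=g(j)$ were prescribed in advance and cost nothing. Under CH this is exactly one step of the recursion below.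
\end{example}

\section{Closed covers against $G_\delta$ covers}\label{sec:closed}

We prove Theorem~\ref{thm:closed}. Let $\mathcal I$ be the countable set of pairs $b=(\sigma_b,O_b)$ with $\sigma_b\in Q^{<\omega}$ and $O_b$ a box in $K_{\sigma_b}$. Three lemmas are needed: the sets $T(\mathbf D)$ are large in all spaces in which points will be chosen; a selection from closed covers captures such a set; and there are not too many dense systems to consider.

\begin{lemma}\label{lem:large}
Let $\mathbf D$ be a dense system. Then $T(\mathbf D)\cap K_\sigma$ is comeager in $K_\sigma$ for every $\sigma\in Q^{<\omega}$, and $T(\mathbf D)\cap Y_g$ is dense and open in $Y_g$ for every $g\in\omega^\omega$.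
\end{lemma}

\begin{proof}
The first claim holds because $D_\sigma\subseteq T(\mathbf D)\cap K_\sigma$. For the second, write $D_\sigma=G_\sigma\cap K_\sigma$ with $G_\sigma$ open in $K$. The set $Y_g\cap G_\sigma$ is open in $Y_g$ because the inclusion $Y_g\to K$ is continuous, and $Y_g\cap K_\sigma$ is open in $Y_g$ because the factors are discrete. So each $Y_g\cap D_\sigma$ is open in $Y_g$, and so is their union. Given a basic open set $Y_g\cap K_\tau$, apply Lemma~\ref{lem:extend} to $G=D_\tau$. The resulting $\tau'$ has all its entries $\tau'(j)$ in $Q_{g(j)}$, so $\emptyset\ne Y_g\cap K_{\tau'}\subseteq Y_g\cap K_\tau\cap T(\mathbf D)$.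
\end{proof}

\begin{lemma}\label{lem:capture1}
Let $X\subseteq K$ be such that $X\cap O_b$ is nonmeager in $K_{\sigma_b}$ for every $b\in\mathcal I$. Let $C^n_k\subseteq K$ $(n,k\in\omega)$ be closed sets with $X\subseteq\bigcup_kC^n_k$ for each $n$. Then there are $h\in\omega^\omega$ and a dense system $\mathbf D$ with $T(\mathbf D)\subseteq\bigcup_nC^n_{h(n)}$.
\end{lemma}

\begin{proof}
List $\mathcal I$ as $((\sigma_n,O_n):n\in\omega)$. For each $n$ the nonmeager set $X\cap O_n$ is covered by the sets $C^n_k\cap O_n$, $k\in\omega$, so one of them, say with $k=h(n)$, is nonmeager in $K_{\sigma_n}$. It is also closed, so by (C2) it contains a nonempty set $G_n$ that is open in $K_{\sigma_n}$. This is the step that uses closedness. Put $D_\sigma=\bigcup\{G_n:\sigma_n=\sigma\}$. Every box in $K_\sigma$ is $O_n$ for some $n$ with $\sigma_n=\sigma$ and contains $G_n$, so $D_\sigma$ is dense and open in $K_\sigma$. Finally $T(\mathbf D)=\bigcup_nG_n\subseteq\bigcup_nC^n_{h(n)}$.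
\end{proof}

\begin{lemma}\label{lem:cofinal}
Let $\kappa=\mathrm{cof}(\mathcal M)$. There are dense systems $\mathbf D^\xi$ $(\xi<\kappa)$ such that for every dense system $\mathbf D$ there is $\xi$ with $D^\xi_\sigma\subseteq D_\sigma$ for all $\sigma$, and hence $T(\mathbf D^\xi)\subseteq T(\mathbf D)$.
\end{lemma}

\begin{proof}
If $\kappa=\mathfrak c$, in particular under CH, list all dense systems; there are at most $\mathfrak c^\omega=\mathfrak c$ of them. In general we use Fremlin's theorem \cite{Fremlin} (see also \cite{BHH}): there is a family of $\mathrm{cof}(\mathcal M)$ many nowhere dense subsets of $2^\omega$ such that every nowhere dense subset of $2^\omega$ is contained in a member of the family. Passing to closures, we may take the members closed.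

A dense system can be coded by one nowhere dense set. Let $\hat K$ be the one-point compactification of the topological sum of the spaces $\{\sigma\}\times K_\sigma$, $\sigma\in Q^{<\omega}$. The clopen subsets of the summands, together with the complements of finite unions of summands, form a countable base of clopen sets, and $\hat K$ has no isolated points. A nonempty compact metrizable zero-dimensional space without isolated points is homeomorphic to $2^\omega$, so there is a family $\{F_\xi:\xi<\kappa\}$ as above in $\hat K$. Put $D^\xi_\sigma=\{x\in K_\sigma:(\sigma,x)\notin F_\xi\}$. Since the summands are open in $\hat K$, the trace of $F_\xi$ on each of them is closed and nowhere dense, so $\mathbf D^\xi$ is a dense system. Given a dense system $\mathbf D$, let $N=\bigcup_\sigma\{\sigma\}\times(K_\sigma\setminus D_\sigma)$. Every nonempty open subset of $\hat K$ meets a summand $\{\sigma\}\times K_\sigma$, hence meets the open set $\{\sigma\}\times D_\sigma$, which is disjoint from $N$. So $N$ is nowhere dense, $N\subseteq F_\xi$ for some $\xi$, and $D^\xi_\sigma\subseteq D_\sigma$ for all $\sigma$.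
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Let $\kappa=\mathrm{cov}(\mathcal M)=\mathrm{cof}(\mathcal M)$. Fix a dominating family $\{g_\xi:\xi<\kappa\}$, which exists since $\mathfrak d\le\kappa$. For each $\sigma\in Q^{<\omega}$ fix meager sets $M^\sigma_\xi\subseteq K_\sigma$ $(\xi<\kappa)$ such that every meager subset of $K_\sigma$ is contained in one of them. Fix dense systems $\mathbf D^\xi$ as in Lemma~\ref{lem:cofinal} and put $T_\xi=T(\mathbf D^\xi)$. At stage $\xi<\kappa$ choose
\[
y_\xi\in Y_{g_\xi}\cap\bigcap_{\eta<\xi}T_\eta ,
\qquad
x_{\xi,b}\in\bigl(O_b\setminus M^{\sigma_b}_\xi\bigr)\cap\bigcap_{\eta<\xi}T_\eta\quad(b\in\mathcal I).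
\]
By Lemma~\ref{lem:large}, each choice requires avoiding at most $|\xi|+1<\mathrm{cov}(\mathcal M)$ meager subsets of the nonempty Polish space $Y_{g_\xi}$ or $O_b$, which is possible by (C5). Let $X\subseteq K$ be the set of all chosen points, with the topology inherited from $K$. It is separable, metrizable and zero-dimensional. The points $x_{\xi,b}$ make $X$ large enough for Lemma~\ref{lem:capture1}: if $X\cap O_b$ were meager in $K_{\sigma_b}$, it would be contained in some $M^{\sigma_b}_\xi$, but $x_{\xi,b}\in X\cap O_b\setminus M^{\sigma_b}_\xi$.

(1) Let $\mathcal U_n=\{X\cap C^n_k:k\in\omega\}$ be closed covers of $X$, with $C^n_k$ closed in $K$. Lemmas~\ref{lem:capture1} and~\ref{lem:cofinal} give $h$ and $\xi$ with $T_\xi\subseteq\bigcup_nC^n_{h(n)}$. Every point chosen at a stage after $\xi$ lies in $T_\xi$. Countably many points are chosen at each stage and $\kappa$ is uncountable, so $|X\setminus T_\xi|\le(|\xi|+1)\cdot\omega<\mathrm{cov}(\mathcal M)$. By Lemma~\ref{lem:small}, $X$ is Rothberger for closed covers.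

(2) The set $W_{j,k}=\{x\in X:\varphi(x(j))\le k\}$ is the preimage of the $G_\delta$ set $\{\varphi\le k\}$ under the continuous map $x\mapsto x(j)$, so it is $G_\delta$ in $X$. Given $f\in\omega^\omega$, choose $\xi$ with $f+1\le g_\xi$. Then $\varphi(y_\xi(j))=g_\xi(j)>f(j)$ for all $j$. Lemma~\ref{lem:escape} gives the first claim of (2). The covers $\mathcal W_j$ are Borel, so $X$ is not Menger for Borel covers, and hence not Rothberger for them.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis is used in two opposite directions. The recursion can continue, and the points left over can be covered, only for $\mathrm{cov}(\mathcal M)$ steps; within these steps it must handle cofinally many meager sets, cofinally many dense systems and a dominating family, which takes $\mathrm{cof}(\mathcal M)$ steps. The dominating family cannot be avoided: a space $X$ with $|X|<\mathfrak d$ is Menger for all countable covers $\mathcal U_n=\{U^n_k:k\in\omega\}$. Choose $\psi_x\in\omega^\omega$ with $x\in U^n_{\psi_x(n)}$ for all $n$, take $f$ with $f\not\le\psi_x$ for all $x\in X$, and let $\mathcal F_n=\{U^n_k:k\le f(n)\}$.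
\end{remark}

\section{Transferring category between spaces over $Z$}\label{sec:transfer}

In the proof above, information obtained in the countably many spaces $K_\sigma$ was passed to the spaces $Y_g$: a closed set that is large in an open part of $K_\tau$ is large in an open part of $Y_g\cap K_\tau$. All these spaces are Polish and map continuously into $K$. For Theorem~\ref{thm:hier} we need the same passage for $\mathbf{\Pi}^0_\alpha$ sets, so we isolate a condition that allows it.

\begin{definition}
Let $Z$ be a compact metrizable zero-dimensional space. A \emph{space over $Z$} is a nonempty Polish space $E$ with a continuous map $\pi_E:E\to Z$. A \emph{part} of $E$ is a nonempty open subset of $E$ with the restricted map; it is again a space over $Z$. A set $C\subseteq Z$ is \emph{comeager (meager, nonmeager) in $E$} if $\pi_E^{-1}(C)$ is.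
\end{definition}

If $C$ is comeager in $E$, it is comeager in every part of $E$. A countable topological sum of spaces over $Z$ is a space over $Z$, and the summands are parts of it. If $E_j$ is a space over $Z_j$ for $j\in\omega$, then $\prod_jE_j$ with the product map is a space over $\prod_jZ_j$. A \emph{box} in $\prod_jE_j$ is a product $\prod_jV_j$ of parts $V_j$ of $E_j$ with $V_j=E_j$ for all but finitely many $j$; boxes form a base.

We want a relation $E\le_\beta E'$ which guarantees that every $\mathbf{\Pi}^0_\beta$ set that is comeager in $E$ is comeager in $E'$. A closed set is comeager in $E$ exactly when it contains $\overline{\pi_E[E]}$, which dictates the case $\beta=1$. For $\beta>1$, a $\mathbf{\Pi}^0_\beta$ set fails to be comeager in $E'$ when a simpler set $D$ disjoint from it is comeager in a part of $E'$, and we want to carry $D$ back to a part of $E$. So the direction reverses at each step.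

\begin{definition}
For spaces $E,E'$ over $Z$ and $1\le\beta<\omega_1$ define $E\le_\beta E'$ by recursion on $\beta$:
\begin{itemize}
\item $E\le_1E'$ if $\pi_{E'}[E']\subseteq\overline{\pi_E[E]}$;
\item for $\beta>1$, $E\le_\beta E'$ if for every $1\le\gamma<\beta$ and every part $V'$ of $E'$ there is a part $V$ of $E$ with $V'\le_\gamma V$.
\end{itemize}
\end{definition}

\begin{example}\label{ex:level2}
The relation $E\le_2E'$ says that for every part $V'$ of $E'$ there is a part $V$ of $E$ with $\pi_E[V]\subseteq\overline{\pi_{E'}[V']}$. With the inclusion maps into $K$, Lemma~\ref{lem:extend} gives $Y_g\cap K_\tau\le_2K_\tau$ for $\tau\in\prod_{j<l}Q_{g(j)}$: for $V'=G$ take $V=Y_g\cap K_{\tau'}$.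
\end{example}

\begin{lemma}[Transfer]\label{lem:transfer}
If $E\le_\beta E'$ and $C\in\mathbf{\Pi}^0_\beta(Z)$ is comeager in $E$, then $C$ is comeager in $E'$.
\end{lemma}

\begin{proof}
Induction on $\beta$. Let $\beta=1$. The set $\pi_E^{-1}(C)$ is closed, and dense by (C1), so it equals $E$. Hence $\pi_{E'}[E']\subseteq\overline{\pi_E[E]}\subseteq C$.

Let $\beta>1$ and write $Z\setminus C=\bigcup_nD_n$ with $D_n\in\mathbf{\Pi}^0_{\gamma_n}(Z)$, $1\le\gamma_n<\beta$. Suppose that $C$ is not comeager in $E'$. Then some $D_n$ is nonmeager in $E'$, and by (C2) it is comeager in a part $V'$ of $E'$. Take a part $V$ of $E$ with $V'\le_{\gamma_n}V$. By induction $D_n$ is comeager in $V$. But $C$ is comeager in $V$ as well and $C\cap D_n=\emptyset$, which contradicts (C1).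
\end{proof}

\begin{lemma}\label{lem:basic}
Let $E,E'$ be spaces over $Z$ and $1\le\beta<\omega_1$.
\begin{enumerate}
\item[(a)] If $U$ is a part of $E$ and $U\le_\beta E'$, then $E\le_\beta E'$. If $U'$ is a part of $E'$ and $E\le_\beta E'$, then $E\le_\beta U'$.
\item[(b)] In the definition of $E\le_\beta E'$ for $\beta>1$ it suffices to consider parts $V'$ from a base of $E'$.
\item[(c)] If $E\le_\beta E'$ and $1\le\gamma\le\beta$, then $E\le_\gamma E'$. Consequently $E\le_{\beta+1}E'$ holds if and only if for every part $V'$ of $E'$ there is a part $V$ of $E$ with $V'\le_\beta V$.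
\item[(d)] $E\le_\beta E$.
\item[(e)] If $E'$ is the union of parts $U'_m$ and $E\le_\beta U'_m$ for all $m$, then $E\le_\beta E'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\beta=1$ use $\pi_E[U]\subseteq\pi_E[E]$ and $\pi_{E'}[U']\subseteq\pi_{E'}[E']$. For $\beta>1$ use that parts of $U$ are parts of $E$ and parts of $U'$ are parts of $E'$.

(b) A part $V'$ contains a nonempty basic set $V'_0$, and $V_0'\le_\gamma V$ implies $V'\le_\gamma V$ by (a).

(c) For $1<\gamma\le\beta$ the definition of $\le_\gamma$ asks for less than that of $\le_\beta$. Let $\gamma=1<\beta$, let $z\in\pi_{E'}[E']$ and let $O\ni z$ be clopen in $Z$. Then $V'=\pi_{E'}^{-1}(O)$ is a part of $E'$, so there is a part $V$ of $E$ with $V'\le_1V$, that is, $\pi_E[V]\subseteq\overline{\pi_{E'}[V']}\subseteq O$. Thus $\pi_E[E]$ meets every clopen neighborhood of $z$, and $z\in\overline{\pi_E[E]}$. For the last claim, $V'\le_\beta V$ implies $V'\le_\gamma V$ for all $1\le\gamma<\beta+1$.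

(d) Induction on $\beta$: for $\beta>1$ answer $V'$ by $V=V'$.

(e) For $\beta=1$ use $\pi_{E'}[E']=\bigcup_m\pi_{E'}[U'_m]$. For $\beta>1$, the parts contained in some $U'_m$ form a base of $E'$; apply (b).
\end{proof}

The relation passes to finite products coordinatewise. In an infinite product a box restricts only finitely many coordinates, so in all other coordinates a box $V'$ must be answered by the whole factor. This forces a second hypothesis.

\begin{lemma}[Products]\label{lem:product}
For $j\in\omega$ let $E_j,E'_j$ be spaces over $Z_j$ with $E_j\le_\beta E'_j$. Suppose that for all but finitely many $j$ we have $E'_j\le_\gamma E_j$ for all $1\le\gamma<\beta$. Then $\prod_jE_j\le_\beta\prod_jE'_j$.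
\end{lemma}

\begin{proof}
Induction on $\beta$. For $\beta=1$,
\[
\prod_j\pi_{E'_j}[E'_j]\subseteq\prod_j\overline{\pi_{E_j}[E_j]}=\overline{\prod_j\pi_{E_j}[E_j]} .
\]
Let $\beta>1$, let $1\le\gamma<\beta$, and let $V'=\prod_jV'_j$ be a box in $\prod_jE'_j$; boxes suffice by Lemma~\ref{lem:basic}(b). Let $F\subseteq\omega$ be a finite set such that $V'_j=E'_j$ and $E'_j\le_\gamma E_j$ for $j\notin F$. For $j\in F$ choose a part $V_j$ of $E_j$ with $V'_j\le_\gamma V_j$, using $E_j\le_\beta E'_j$. For $j\notin F$ put $V_j=E_j$. Then $V'_j\le_\gamma V_j$ for all $j$. For $j\notin F$ and $1\le\delta<\gamma$ we have $V_j=E_j\le_\delta E'_j=V'_j$ by Lemma~\ref{lem:basic}(c). The induction hypothesis at level $\gamma$ gives $V'\le_\gamma\prod_jV_j$, and $\prod_jV_j$ is a box in $\prod_jE_j$.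
\end{proof}

The second hypothesis cannot be dropped. Let $Z_j=E_j=\{0,1\}$ and $E'_j=\{0\}$. Then $E_j\le_2E'_j$ by parts (d) and (a) of Lemma~\ref{lem:basic}, but $2^\omega\le_2\{(0,0,\dots)\}$ fails because no nonempty open subset of $2^\omega$ is a single point.

\section{Separating pairs}\label{sec:pairs}

In Section~\ref{sec:idea} a countable dense set with the discrete topology was played against $2^\omega$. The two are told apart by a countable set, and not by closed sets in the directions that mattered. The following definition lists what was used.

\begin{definition}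
Let $1\le\alpha<\omega_1$. A \emph{separating pair of level $\alpha$} is a tuple $(Z,A,B,S)$, where $Z$ is a nonempty compact metrizable zero-dimensional space, $A$ and $B$ are spaces over $Z$, and
\begin{itemize}
\item[(P0)] $S\in\mathbf{\Sigma}^0_{\alpha+1}(Z)$ is comeager in $A$ and meager in $B$;
\item[(P1)] $A\le_{\alpha+1}B$;
\item[(P2)] $B\le_\alpha A$.
\end{itemize}
\end{definition}

Condition (P2) cannot be raised by one level: $Z\setminus S$ is a $\mathbf{\Pi}^0_{\alpha+1}$ set that is comeager in $B$ and not in $A$, so $B\le_{\alpha+1}A$ fails by Lemma~\ref{lem:transfer}.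

\begin{example}[Level $1$]\label{ex:pair1}
Let $Z=B=2^\omega$ with the identity map, let $A$ be a countable dense subset of $2^\omega$ with the discrete topology and the inclusion map, and let $S=A$. The countable set $S$ is $F_\sigma$, meager in $B$, and its preimage in $A$ is everything. (P2) says $A\subseteq\overline{B}=2^\omega$. For (P1), given a part $V'$ of $B$, pick $q\in V'\cap A$; then $V=\{q\}$ is a part of $A$ with $V\subseteq\overline{V'}$, that is, $V'\le_1V$.
\end{example}

To climb one level, take infinitely many coordinates and ask whether the lower set $S$ is hit infinitely often. For level $2$, with $A_1$ the countable set of Example~\ref{ex:pair1}, let $Z=(2^\omega)^\omega$ and let $S$ be the $\mathbf{\Sigma}^0_3$ set of all $z$ with $z_i\in A_1$ for only finitely many $i$. We need a space in which a generic point has infinitely many coordinates in $A_1$ and one in which it has finitely many. Let $J=A_1\sqcup2^\omega$ be the topological sum, in which the points of $A_1$ appear once more as isolated points. A generic point of $J^\omega$ uses isolated points infinitely often, while a generic point of $J^m\times(2^\omega)^{\omega\setminus m}$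 has no coordinate in $A_1$ from $m$ on. The images of $J$ and $2^\omega$ in $2^\omega$ are the same, so closed sets do not notice when $2^\omega$ is replaced by $J$ on a tail of coordinates. The general step is the same.

\begin{lemma}\label{lem:pairs}
For every $1\le\alpha<\omega_1$ there is a separating pair of level $\alpha$.
\end{lemma}

\begin{proof}
Induction on $\alpha$; level $1$ is Example~\ref{ex:pair1}. Let $\alpha>1$. Choose ordinals $1\le\gamma_i<\alpha$ $(i\in\omega)$ such that each $\gamma<\alpha$ satisfies $\gamma\le\gamma_i$ for all but finitely many $i$: a constant sequence if $\alpha$ is a successor, an increasing cofinal sequence if $\alpha$ is a limit. Let $(Z_i,A_i,B_i,S_i)$ be a separating pair of level $\gamma_i$ and let $J_i=A_i\sqcup B_i$ be the topological sum. Then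
\begin{equation}\label{eq:JB}
B_i\le_\gamma J_i\quad\text{and}\quad J_i\le_\gamma B_i\qquad(1\le\gamma\le\gamma_i).
\end{equation}
Indeed, $B_i\le_\gamma B_i$ by Lemma~\ref{lem:basic}(d) and $B_i\le_\gamma A_i$ by (P2) and Lemma~\ref{lem:basic}(c); the first relation follows by (e), and the second follows from $B_i\le_\gamma B_i$ by (a). Put
\[
Z=\prod_iZ_i,\qquad B=\prod_iJ_i,\qquad A=\bigsqcup_{m\in\omega}A^{(m)},\quad\text{where}\quad A^{(m)}=\prod_{i<m}J_i\times\prod_{i\ge m}B_i,
\]
\[
S=\{z\in Z:\ \text{there is }m\text{ such that }z_i\notin S_i\text{ for all }i\ge m\}.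
\]

(P0) The set $\{z:z_i\notin S_i\}$ is in $\mathbf{\Pi}^0_{\gamma_i+1}\subseteq\mathbf{\Pi}^0_\alpha$. So $S$ is a countable union of countable intersections of $\mathbf{\Pi}^0_\alpha$ sets, and $S\in\mathbf{\Sigma}^0_{\alpha+1}(Z)$. For $i\ge m$ the set $S_i$ is meager in $B_i$, so by (C4) the set $\{z:z_i\in S_i\}$ is meager in $A^{(m)}$. Hence $S$ is comeager in each $A^{(m)}$, and so in $A$. In $B$, the points $e$ with $e_i\in A_i$ for infinitely many $i$ form a dense $G_\delta$ set, since $A_i$ is a nonempty open subset of $J_i$. The set $N_i=\{a\in A_i:\pi_{A_i}(a)\notin S_i\}$ is meager in $A_i$, hence in $J_i$, so by (C4) comeagerly many $e\in B$ satisfy $e_i\notin N_i$ for all $i$. A point $e$ with both properties is mapped to a point $z$ with $z_i\in S_i$ for infinitely many $i$, so $z\notin S$. Hence $S$ is meager in $B$.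

Both (P1) and (P2) come from one observation. Let $W$ be a box in $A^{(m)}$ and let $1\le\gamma<\alpha$. Choose $l\ge m$ so large that $\gamma_i\ge\gamma$ for $i\ge l$ and $W=\prod_{i<l}W_i\times\prod_{i\ge l}B_i$. Each $W_i$ with $i<l$ is a part of $J_i$, because $B_i$ is open in $J_i$. So
\[
W^+=\prod_{i<l}W_i\times\prod_{i\ge l}J_i
\]
is a box in $B$, and $W\le_\gamma W^+$ by Lemma~\ref{lem:product}: in the coordinates $i<l$ use Lemma~\ref{lem:basic}(d), and in the coordinates $i\ge l$ both hypotheses are supplied by \eqref{eq:JB}.

(P2) The boxes in the summands $A^{(m)}$ form a base of $A$. For each such box $W$ and each $1\le\gamma<\alpha$, the part $W^+$ of $B$ satisfies $W\le_\gamma W^+$. By Lemma~\ref{lem:basic}(b), $B\le_\alpha A$.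

(P1) By parts (c) and (a) of Lemma~\ref{lem:basic} it suffices to find, for each box $V'=\prod_{i<m}V'_i\times\prod_{i\ge m}J_i$ in $B$, a part $V$ of $A$ with $V'\le_\alpha V$. Let $V=\prod_{i<m}V'_i\times\prod_{i\ge m}B_i$, a box in $A^{(m)}$. If $W\subseteq V$ is a box in $A^{(m)}$ and $1\le\gamma<\alpha$, then $W_i\subseteq V'_i$ for $i<m$, so $W^+\subseteq V'$, and $W\le_\gamma W^+$. By Lemma~\ref{lem:basic}(b), $V'\le_\alpha V$.
\end{proof}

\section{The Borel hierarchy}\label{sec:hier}

We prove Theorem~\ref{thm:hier}. Fix $\alpha$ and a separating pair $(Z,A,B,S)$ of level $\alpha$.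

\subsection*{The spaces $E_g$}
A pair distinguishes two cases, while Lemma~\ref{lem:escape} needs functions with values in $\omega$. For $z\in Z^\omega$ we therefore look at the least $i$ with $z_i\notin S$. This number is generically equal to $k$ in the space
\[
P_k=A^k\times B^{\omega\setminus k}\qquad(k\in\omega)
\]
over $Z^\omega$, whose first $k$ factors are $A$ and whose other factors are $B$. The space $P_0=B^\omega$ takes the role of $2^\omega$ in Section~\ref{sec:idea}, and the $P_k$ take the role of the sets $Q_k$. All but finitely many factors of $P_k$ and $P_0$ coincide, so Lemma~\ref{lem:product}, with (P1), (P2) and Lemma~\ref{lem:basic}(d), gives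
\begin{equation}\label{eq:Pk}
P_k\le_{\alpha+1}P_0\qquad\text{and}\qquad P_0\le_\alpha P_k\qquad(k\in\omega).
\end{equation}
Let $L=(Z^\omega)^\omega$, a compact metrizable zero-dimensional space, and write $x(j)_i\in Z$ for the coordinates of $x\in L$. For $g\in\omega^\omega$ let $E_g=\prod_jP_{g(j)}$, a space over $L$ with map $\pi_g$, and let
\[
L_g=\{x\in L:\ \text{for all }j,\ x(j)_i\in S\text{ for }i<g(j),\text{ and }x(j)_{g(j)}\notin S\}.
\]
The factor of $E_g$ at position $(j,i)$ is $A$ if $i<g(j)$ and $B$ if $i\ge g(j)$. By (P0) and (C4), each of the countably many conditions defining $L_g$ holds on a set comeager in $E_g$. Hence $L_g$ is comeager in $E_g$.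

Fix for each $k$ a countable base of $P_k$ that consists of nonempty sets and contains $P_k$. A \emph{basic box} in $E_g$ is a box with factors from these bases; basic boxes form a countable base of $E_g$. Let $\mathcal I$ now be the set of pairs $(r,U)$ where $r\in\omega^\omega$ is eventually $0$ and $U$ is a basic box in $E_r$. This set is countable. The spaces $E_r$ replace the spaces $K_\sigma$, and the next lemma replaces Lemma~\ref{lem:extend}.

\begin{lemma}\label{lem:tail}
Let $W=\prod_{j<m}W_j\times\prod_{j\ge m}P_{g(j)}$ be a basic box in $E_g$, and let $W^0=\prod_{j<m}W_j\times\prod_{j\ge m}P_0$. Then $(r,W^0)\in\mathcal I$ for the function $r$ that agrees with $g$ below $m$ and is $0$ from $m$ on, and $W\le_{\alpha+1}W^0$.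
\end{lemma}

\begin{proof}
The first claim is the definition of $\mathcal I$. For the second apply Lemma~\ref{lem:product} with $\beta=\alpha+1$. We have $W_j\le_{\alpha+1}W_j$ for $j<m$. For $j\ge m$, \eqref{eq:Pk} gives $P_{g(j)}\le_{\alpha+1}P_0$, and \eqref{eq:Pk} with Lemma~\ref{lem:basic}(c) gives $P_0\le_\gamma P_{g(j)}$ for all $1\le\gamma<\alpha+1$.
\end{proof}

Here (P1) serves the finitely many coordinates that a box restricts, and (P2) serves the infinitely many coordinates that it leaves free. Call a family $(C^n_k:n,k\in\omega)$ of $\mathbf{\Pi}^0_\alpha$ subsets of $L$ an \emph{array}, and call it \emph{good} if there is $h\in\omega^\omega$ such that $\bigcup_nC^n_{h(n)}$ is comeager in $E_g$ for every $g\in\omega^\omega$.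

\begin{lemma}\label{lem:capture2}
Let $X\subseteq L$ be nonmeager in $U$ for every $(r,U)\in\mathcal I$, and let $(C^n_k)$ be an array with $X\subseteq\bigcup_kC^n_k$ for each $n$. Then the array is good.
\end{lemma}

\begin{proof}
List $\mathcal I$ as $((r_n,U_n):n\in\omega)$. For each $n$, since $X$ is nonmeager in $U_n$ and $X\subseteq\bigcup_kC^n_k$, some $C^n_{h(n)}$ is nonmeager in $U_n$. By (C2) it is comeager in a part $V_n$ of $U_n$. Let $R=\bigcup_nC^n_{h(n)}$, let $g\in\omega^\omega$, and let $W$ be a basic box in $E_g$. Take $r$ and $W^0$ as in Lemma~\ref{lem:tail}, and take $n$ with $(r_n,U_n)=(r,W^0)$. Since $W\le_{\alpha+1}W^0$, there is a part $V$ of $W$ with $V_n\le_\alpha V$. By Lemma~\ref{lem:transfer} the $\mathbf{\Pi}^0_\alpha$ set $C^n_{h(n)}$ is comeager in $V$, and so is $R$. By (C3), $R$ is comeager in $E_g$.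
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hier}]
There are at most $\mathfrak c^\omega=\mathfrak c$ arrays; list them, with repetitions if necessary, as $(\mathbb C_\xi:\xi<\mathfrak c)$. If $\mathbb C_\xi=(C^n_k)$ is good, fix a witness $h_\xi$ and put $R_\xi=\bigcup_nC^n_{h_\xi(n)}$; otherwise put $R_\xi=L$. In both cases $R_\xi$ is comeager in every $E_g$. List as $((g_\xi,U_\xi,M_\xi):\xi<\mathfrak c)$ all triples in which $g\in\omega^\omega$, $U$ is a basic box in $E_g$ and $M$ is a meager $F_\sigma$ subset of $E_g$. At stage $\xi<\mathfrak c$ choose
\[
e_\xi\in U_\xi\setminus M_\xi\quad\text{with}\quad x_\xi=\pi_{g_\xi}(e_\xi)\in L_{g_\xi}\cap\bigcap_{\eta<\xi}R_\eta .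
\]
This requires avoiding at most $|\xi|+2<\mathfrak c=\mathrm{cov}(\mathcal M)$ meager subsets of the nonempty Polish space $U_\xi$, which is possible by (C5). Let $X=\{x_\xi:\xi<\mathfrak c\}\subseteq L$, a separable metrizable zero-dimensional space. It is nonmeager in every basic box $U$ of every $E_g$. Otherwise $\pi_g^{-1}(X)\cap U$ is contained in a meager $F_\sigma$ set $M\subseteq E_g$; but $(g,U,M)=(g_\xi,U_\xi,M_\xi)$ for some $\xi$, and $e_\xi\in\pi_g^{-1}(X)\cap U\setminus M$.

\emph{Rothberger for $\mathbf{\Pi}^0_\alpha$ covers.} Let $\mathcal U_n=\{X\cap C^n_k:k\in\omega\}$ be covers of $X$ with $C^n_k\in\mathbf{\Pi}^0_\alpha(L)$. The array $(C^n_k)$ is $\mathbb C_\xi$ for some $\xi$, and it is good by Lemma~\ref{lem:capture2}. Every $x_\zeta$ with $\zeta>\xi$ lies in $R_\xi$, so the sets $X\cap C^n_{h_\xi(n)}$ cover all but at most $|\xi|+1<\mathrm{cov}(\mathcal M)$ points of $X$. Lemma~\ref{lem:small} applies.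

\emph{Not Menger for $\mathbf{\Pi}^0_{\alpha+1}$ covers.} For $x\in X$ let $\varphi_j(x)=\min\{i:x(j)_i\notin S\}$. Since $x_\xi\in L_{g_\xi}$, this is defined and $\varphi_j(x_\xi)=g_\xi(j)$. The set
\[
W_{j,k}=\{x\in X:\varphi_j(x)\le k\}=\bigcup_{i\le k}\{x\in X:x(j)_i\notin S\}
\]
is a finite union of continuous preimages of the $\mathbf{\Pi}^0_{\alpha+1}$ set $Z\setminus S$, so it is $\mathbf{\Pi}^0_{\alpha+1}$ in $X$. Given $f\in\omega^\omega$, take $\xi$ with $g_\xi=f+1$; then $\varphi_j(x_\xi)>f(j)$ for all $j$. By Lemma~\ref{lem:escape} the increasing covers $\{W_{j,k}:k\in\omega\}$ admit no Menger selection.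
\end{proof}

The recursion above handles all arrays one by one, so it has length $\mathfrak c$, and $\mathrm{cov}(\mathcal M)=\mathfrak c$ is what keeps it going. In the proof of Theorem~\ref{thm:closed} the selected closed sets contained the set $T(\mathbf D)$ of a dense system, and Lemma~\ref{lem:cofinal} shortened the recursion to length $\mathrm{cof}(\mathcal M)$; this is why the weaker hypothesis suffices there.

\begin{thebibliography}{9}

\bibitem{BHH}
Balcar, Hern\'andez and Hru\v{s}\'ak, Fund. Math. 183 (2004).

\bibitem{BGSZ}
Maddalena Bonanzinga, Davide Giacopello, Santi Spadaro, and Lyubomyr Zdomskyy,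
\emph{On some recent selective properties involving networks},
arXiv:2407.18713 (2024).

\bibitem{Fremlin}
D. H. Fremlin,
\emph{The partially ordered sets of measure theory and Tukey's ordering},
Note Mat. 11 (1991).

\end{thebibliography}
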